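\title{Equal rates of rectangles in the $k$-Plancherel growth process}

\begin{abstract}
In the $k$-Plancherel growth process a $k$-bounded partition grows box by box and accumulates, for each $i=1,\dots,k$, rectangles made of $k+1-i$ parts equal to $i$. We prove that all $k$ types of rectangles are created at the same asymptotic rate $1/\binom{k+2}{3}$. Logarithmic derivatives of $k$-Schur functions are martingales for the process, and they reduce the claim to a $k\times k$ linear system. Its coefficients are normalized characters of rectangles; they satisfy a discrete Rodrigues formula and are therefore orthogonal, which solves the system. The method also gives error terms and the rates for growth driven by other multiplication rules. Finally, equal rates characterize the $k$-Plancherel process among the growth processes attached to positive specializations.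
\end{abstract}

\section{The process and the rates}\label{sec:intro}

\subsection{Cores and the growth process}
Fix an integer $k\ge1$ and put $N=k+1$ and $[k]=\{1,\dots,k\}$. A partition $\kappa=(\kappa_1\ge\kappa_2\ge\cdots)$ is identified with its diagram, the set of cells $(r,s)$ with $1\le s\le\kappa_r$. The \emph{hook length} of a cell is one plus the number of cells after it in its row plus the number of cells after it in its column. A cell is \emph{addable} (\emph{removable}) if adding it to (removing it from) the diagram leaves a diagram. The \emph{content} of $(r,s)$ is $s-r$, and its \emph{residue} is the content modulo $N$.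

A partition is \emph{$k$-bounded} if its largest part is at most $k$, and it is an \emph{$N$-core}, or simply a core, if it has no hook of length $N$. There is a well-known bijection $\mathfrak p$ from cores to $k$-bounded partitions: $\mathfrak p(\kappa)_r$ is the number of cells in row $r$ of $\kappa$ with hook length at most $k$. Two orders on cores are graded by $|\mathfrak p(\kappa)|$.
\begin{itemize}
\item A core $\tau$ \emph{weakly covers} a core $\kappa$ if $\tau\neq\kappa$ is obtained from $\kappa$ by adding all addable cells of one fixed residue. Then $|\mathfrak p(\tau)|=|\mathfrak p(\kappa)|+1$.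
\item A core $\tau$ \emph{strongly covers} a core $\kappa$ if $\kappa\subset\tau$ and $|\mathfrak p(\tau)|=|\mathfrak p(\kappa)|+1$. Then $\tau/\kappa$ is a disjoint union of translates of one ribbon (a connected skew shape without a $2\times2$ square); let $c(\kappa,\tau)$ be the number of translates.
\end{itemize}
Every weak cover is a strong cover. Let $f^s(\tau)$ be the sum of $\prod_j c(\kappa_{j-1},\kappa_j)$ over all chains of strong covers $\emptyset=\kappa_0,\kappa_1,\dots,\kappa_m=\tau$; this is the number of (standard) strong marked tableaux of shape $\tau$. The \emph{$k$-Plancherel growth process} is the Markov chain $K_0=\emptyset,K_1,K_2,\dots$ on cores with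
\begin{equation}\label{eq:def}
P(K_{n+1}=\tau\mid K_n=\kappa)=\frac{f^s(\tau)}{(n+1)\,f^s(\kappa)}\qquad\text{for each $\tau$ weakly covering $\kappa$.}
\end{equation}
These probabilities sum to $1$, as we recall in Section~\ref{sec:kschur}. We put $B_n=\mathfrak p(K_n)$, so that $|B_n|=n$, while the core $K_n$ may gain several cells in one step. The law of $B_n$ is the \emph{$k$-Plancherel measure}. The product of the probabilities \eqref{eq:def} along a path telescopes, so the measure gives $\mathfrak p(\tau)$ the mass $u(\tau)f^s(\tau)/n!$, where $u(\tau)$ is the number of chains of weak covers from $\emptyset$ to $\tau$.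

A partition of size at most $k$ has all hooks of length at most $k$, so it is a core fixed by $\mathfrak p$, and by bijectivity these are all the cores with $|\mathfrak p(\kappa)|\le k$. Among them both kinds of cover add a single cell, and $f^s$ is the number of standard Young tableaux. For the first $k$ steps the process is therefore the ordinary Plancherel growth of Young diagrams; after that the bound $k$ is felt.

\begin{example}\label{ex:core}
Let $k=3$ and $\kappa=(2,1)$, so $f^s(\kappa)=2$. The addable cells $(1,3)$, $(2,2)$, $(3,1)$ have residues $2,0,2$ modulo $4$, so the weak covers are $(3,1,1)$ and $(2,2)$. The first row of $(3,1,1)$ has hook lengths $5,2,1$, so $\mathfrak p(3,1,1)=(2,1,1)$, while $\mathfrak p(2,2)=(2,2)$. The core $(3,1,1)$ strongly covers $(3)$ and $(1,1,1)$ with $c=1$ and $(2,1)$ with $c=2$, so $f^s(3,1,1)=1+1+2\cdot2=6$. The core $(2,2)$ strongly covers only $(2,1)$, and $f^s(2,2)=2$. The two transition probabilities are $\frac{6}{4\cdot2}=\frac34$ and $\frac{2}{4\cdot 2}=\frac14$.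
\end{example}

\subsection{Rectangles}
For $i\in[k]$ the \emph{$i$-rectangle} is $R_i=(i^{N-i})$, with $N-i$ parts equal to $i$. Its size is $w_i=i(N-i)$, and
\[
C:=\sum_{i=1}^k w_i=\binom{N+1}{3}=\binom{k+2}{3},
\]
as one sees by choosing three elements of $\{0,\dots,N\}$ with middle element $i$. For a $k$-bounded partition $\lambda$ let $l_i(\lambda)$ be the number of parts equal to $i$, and divide with remainder: $l_i(\lambda)=(N-i)\,b_i(\lambda)+l_i(\overline\lambda)$ with $0\le l_i(\overline\lambda)\le k-i$. Thus $b_i(\lambda)$ is the number of $i$-rectangles that can be removed from $\lambda$, and the \emph{reduced partition} $\overline\lambda$ is what remains after all removals. It lies in the set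
\[
\mathcal R_k=\{\mu:\ l_i(\mu)\le k-i\ \text{ for all } i\in[k]\},
\]
which has $k!$ elements. Writing $\cup$ for the union of multisets of parts and $R^b=\bigcup_i R_i^{b_i}$ for $b\in\mathbb Z_{\ge0}^k$, we have $\lambda=R^{b(\lambda)}\cup\overline\lambda$.

Up to one of finitely many remainders, $B_n$ is described by the rectangle counts
\[
X_i(n)=b_i(B_n)=\Big\lfloor \frac{l_i(B_n)}{k-i+1}\Big\rfloor ,
\]
and its large-scale shape is described by the \emph{rates} $\rho_i=\lim_{n\to\infty}X_i(n)/n$. It is known that these limits exist almost surely and are deterministic, and that $\rho_i=\rho_{k+1-i}$ by symmetry under $k$-conjugation. (We use neither fact; the first is proved along the way, and the second follows from the theorem.) Counting boxes gives $n=\sum_i w_iX_i(n)+|\overline{B_n}|$, hence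
\begin{equation}\label{eq:boxes}
\sum_{i=1}^k w_i\rho_i=1 .
\end{equation}
For $k=1$ this gives $\rho_1=1$, and for $k=2$, with the symmetry, $\rho_1=\rho_2=\frac14$. For $k=3$ only $6\rho_1+4\rho_2=1$ remains. Two symmetric solutions of \eqref{eq:boxes} suggest themselves: the types could share the boxes equally, $w_i\rho_i=1/k$, or they could appear equally often, $\rho_i=1/C$. For $k\le2$ the two guesses agree; for $k=3$ they are $(\frac19,\frac1{12},\frac19)$ and $(\frac1{10},\frac1{10},\frac1{10})$. The problem, which comes from the paper of Linusson and \"Ozdemir \cite{LO}, is to decide whether the second guess is right for all $k$. It is.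

\begin{theorem}\label{thm:main}
For every $k\ge1$ and every $i\in[k]$, almost surely $X_i(n)/n\to\rho_i=1/\binom{k+2}{3}$.
\end{theorem}

Since $l_i(B_n)=(k+1-i)X_i(n)+O(1)$, the theorem says that $l_i(B_n)/n\to(k+1-i)/\binom{k+2}{3}$: the multiplicities of the parts $1,2,\dots,k$ decrease linearly.

\subsection{The method}
The reduced partitions $\overline{B_n}$ form a Markov chain on $\mathcal R_k$, and one could try to read the rates off its stationary distribution. That chain has $k!$ states. We avoid it by finding $k$ linear equations for the $k$ rates, of which \eqref{eq:boxes} is the first. The transition probabilities are ratios of values of $k$-Schur functions at one point (Section~\ref{sec:kschur}). The logarithmic derivatives of these functions at that point are additive over rectangles and are martingales after centering, and each gives an equation (Section~\ref{sec:mart}). The coefficients involve only Schur functions of rectangles and are computed in closed form in Section~\ref{sec:rod}; Section~\ref{sec:orth} inverts the system by orthogonality. Section~\ref{sec:rates}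 proves Theorem~\ref{thm:main} with error terms (Theorem~\ref{thm:error}) and finds the rates for general multiplication rules (Theorem~\ref{thm:general}). Section~\ref{sec:extremal} proves an extremal property of the product of the rectangular Schur functions and a converse to Theorem~\ref{thm:main} (Theorem~\ref{thm:extremal}).

\section{Transition probabilities from $k$-Schur functions}\label{sec:kschur}

The complete homogeneous symmetric functions $h_m$ and the power sums $p_r$ are related by
\begin{equation}\label{eq:gen}
\sum_{m\ge0}h_mz^m=\exp\sum_{r\ge1}\frac{p_rz^r}{r},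
\end{equation}
and $h_m=0$ for $m<0$. Let $\Lambda_{(k)}=\mathbb Q[h_1,\dots,h_k]=\mathbb Q[p_1,\dots,p_k]$. The $p_j$ are algebraically independent, so an element $f\in\Lambda_{(k)}$ is a polynomial in $p_1,\dots,p_k$: it has partial derivatives $\partial_jf=\partial f/\partial p_j$ and a value $f(a)$ at $p_j=a_j$ for each $a\in\mathbb R^k$. The point that matters most is
\[
o=(1,0,\dots,0).
\]
The Schur function of a partition $\lambda$ with $r$ rows is given by the Jacobi--Trudi determinant $s_\lambda=\det(h_{\lambda_u-u+v})_{u,v=1}^r$.

From now on a core is identified with its image under $\mathfrak p$, so weak covers and $f^s$ are defined on $k$-bounded partitions. The $k$-Schur functions $s^{(k)}_\lambda$ (at $t=1$) are indexed by $k$-bounded partitions. We use them only through the following published facts.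
\begin{itemize}
\item[(F1)] The $s^{(k)}_\lambda$ form a basis of $\Lambda_{(k)}$; $s^{(k)}_\lambda$ is homogeneous of degree $|\lambda|$; $s^{(k)}_\emptyset=1$ and $s^{(k)}_{R_i}=s_{R_i}$ \cite{LM}.
\item[(F2)] $h_1s^{(k)}_\lambda=\sum_\tau s^{(k)}_\tau$, summed over the weak covers $\tau$ of $\lambda$. More generally, for $1\le r\le k$ the weak Pieri rule expands $h_rs^{(k)}_\lambda$ with nonnegative coefficients, over weak horizontal strips of size $r$ \cite{LM}.
\item[(F3)] $s_{R_i}\,s^{(k)}_\lambda=s^{(k)}_{R_i\cup\lambda}$ \cite{LM}.
\item[(F4)] $s^{(k)}_\lambda$ is the generating function of strong marked tableaux of shape $\lambda$; in particular the coefficient of $x_1\cdots x_n$ in $s^{(k)}_\lambda$ is $f^s(\lambda)$ for $n=|\lambda|$ \cite{LLMS}.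
\item[(F5)] Products of $k$-Schur functions are nonnegative combinations of $k$-Schur functions: they represent the Schubert classes of $H_*(\mathrm{Gr}_{SL_{k+1}})$, whose structure constants are nonnegative \cite{Lam}.
\end{itemize}
Fact (F5) is needed only in Section~\ref{sec:extremal}. The only weak cover of $\emptyset$ is $(1)$, so (F2) gives $s^{(k)}_{(1)}=h_1=p_1$.

We shall divide by $f^s(\lambda)$, so we first check that it is positive.

\begin{lemma}\label{lem:reach}
Every $k$-bounded partition $\lambda$ is reached from $\emptyset$ by a chain of weak covers. In particular $f^s(\lambda)>0$.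
\end{lemma}

\begin{proof}
By induction on the number of cells it suffices to show that a nonempty core $\tau$ weakly covers some core. Encode $\tau$ by the set $S=\{\tau_r-r:r\ge1\}\subset\mathbb Z$. The hook lengths of $\tau$ are the differences $x-y$ with $x\in S$, $y\notin S$, $y<x$, so $\tau$ is a core exactly when $x\in S$ implies $x-N\in S$. Replacing $y\in S$ by $y-1\notin S$ removes a cell of content $y$, and the reverse move adds it. Let $x$ be the content of a removable cell of $\tau$, and let $y$ range over the class of $x$ modulo $N$. Since $\tau$ is a core, there are $\alpha,\beta$ in this class such that $y\in S$ iff $y\le\alpha$ and $y-1\in S$ iff $y\le\beta$, and $\beta<x\le\alpha$. The removable cells of this residue have the contents $y$ with $\beta<y\le\alpha$. Removing all of them exchanges $\alpha$ and $\beta$ and leaves the other classes unchanged. The result $\kappa$ is again a core, and its addable cells of this residue are exactly the removed cells. So $\tau$ weakly covers $\kappa$. A chain of weak covers is a chain of strong covers, which gives $f^s(\lambda)>0$.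
\end{proof}

Put $g(\lambda)=s^{(k)}_\lambda(o)$. If $f=\sum_\mu\gamma_\mu p_\mu$ is homogeneous of degree $n$, then $f(o)=\gamma_{1^n}$. The monomial $x_1\cdots x_n$ occurs in $p_1^n$ with coefficient $n!$ and in no other $p_\mu$, so its coefficient in $f$ is $n!\,f(o)$. By (F4), $g(\lambda)=f^s(\lambda)/|\lambda|!>0$, and \eqref{eq:def} becomes
\begin{equation}\label{eq:P}
P(\lambda\to\tau)=\frac{g(\tau)}{g(\lambda)}\qquad(\tau\text{ a weak cover of }\lambda).
\end{equation}
Evaluating (F2) at $o$ gives $g(\lambda)=\sum_\tau g(\tau)$, which says that these probabilities sum to $1$.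

The next lemma says that rectangles already present have no influence on the future. We state it for multiplication by any $f$, since it costs nothing more.

\begin{lemma}\label{lem:inert}
Let $f\in\Lambda_{(k)}$ and write $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$. Let $b\in\mathbb Z^k_{\ge0}$, let $\mu$ be $k$-bounded and let $\lambda=R^b\cup\mu$. Then
\begin{equation}\label{eq:factor}
s^{(k)}_{\lambda}=s^{(k)}_\mu\prod_{i=1}^k s_{R_i}^{\,b_i},
\end{equation}
and $m_{\lambda\tau}=m_{\mu\nu}$ if $\tau=R^b\cup\nu$, while $m_{\lambda\tau}=0$ if $\tau$ is not of this form. In particular the weak covers of $R^b\cup\mu$ are the partitions $R^b\cup\nu$ with $\nu$ a weak cover of $\mu$.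
\end{lemma}

\begin{proof}
Iterating (F3) gives \eqref{eq:factor}. Multiply $fs^{(k)}_\mu=\sum_\nu m_{\mu\nu}s^{(k)}_\nu$ by $\prod_is_{R_i}^{b_i}$ to get $fs^{(k)}_\lambda=\sum_\nu m_{\mu\nu}s^{(k)}_{R^b\cup\nu}$. The map $\nu\mapsto R^b\cup\nu$ is injective, so by (F1) these are the coefficients $m_{\lambda\tau}$. For $f=h_1$ use (F2).
\end{proof}

Take $\mu=\overline\lambda$ and $b=b(\lambda)$. By \eqref{eq:P} and \eqref{eq:factor}, the step from $\lambda$ to $R^b\cup\nu$ has probability $g(\nu)/g(\mu)$, which does not depend on $b$. Since $\overline{R^b\cup\nu}=\overline\nu$, the sequence $\overline{B_n}$ is a Markov chain on $\mathcal R_k$. Note that $\nu$ need not be reduced; a rectangle is created exactly when it is not.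

\section{Logarithmic derivatives as martingales}\label{sec:mart}

\begin{example}[$k=2$]\label{ex:k2}
Here $R_1=(1,1)$, $R_2=(2)$ and $\mathcal R_2=\{\emptyset,(1)\}$, with
\[
s_{R_1}=e_2=\tfrac12(p_1^2-p_2),\qquad s_{R_2}=h_2=\tfrac12(p_1^2+p_2).
\]
By \eqref{eq:factor} the $2$-Schur functions are $e_2^{b_1}h_2^{b_2}p_1^{\varepsilon}$ with $\varepsilon\in\{0,1\}$. From $h_1\cdot h_1=e_2+h_2$ and $e_2(o)=h_2(o)=\frac12$ we see that the reduced chain alternates between $\emptyset$ and $(1)$, and that every second step creates $R_1$ or $R_2$ by a fair coin. So $X_2(n)-X_1(n)$ is a martingale with bounded increments, which gives $\rho_1=\rho_2$. The point is that this martingale can be read off the $k$-Schur function without looking at the chain: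
\[
\frac{\partial}{\partial p_2}\log\big(e_2^{b_1}h_2^{b_2}p_1^\varepsilon\big)\Big|_{o}=b_1\frac{-1/2}{1/2}+b_2\frac{1/2}{1/2}=b_2-b_1 .
\]
\end{example}

In general we want functions of $\lambda$ with two properties: they are linear in the counts $b_i(\lambda)$ up to a bounded term, and their expected increment is known. Since $s^{(k)}_\lambda$ is multiplicative in the rectangles, a logarithmic derivative has the first property. The second holds because \eqref{eq:P} comes from the identity (F2), which holds for all values of $p_1,\dots,p_k$ and can be differentiated. For $1\le j\le k$ put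
\[
D_j(\lambda)=\frac{(\partial_js^{(k)}_\lambda)(o)}{g(\lambda)} .
\]
By \eqref{eq:factor}, for every $b$ and every $k$-bounded $\mu$,
\begin{equation}\label{eq:additive}
D_j(R^b\cup\mu)=\sum_{i=1}^kb_iD_j(R_i)+D_j(\mu).
\end{equation}
For $j=1$ we have $D_1(\lambda)=|\lambda|$: only the term $\gamma\,p_1^{n}$ of $s^{(k)}_\lambda$, $n=|\lambda|$, contributes to $\partial_1s^{(k)}_\lambda$ at $o$, and it contributes $n\gamma=ng(\lambda)$.

The argument uses (F2) only as a multiplication rule with nonnegative coefficients, so we run it for all such rules at once.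

\begin{definition}\label{def:mult}
A \emph{multiplier} is an element $0\ne f\in\Lambda_{(k)}$ such that all coefficients $m_{\lambda\tau}$ in $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$ are nonnegative. The \emph{$f$-chain} is the Markov chain $B_0=\emptyset,B_1,\dots$ on $k$-bounded partitions with
\[
P(\lambda\to\tau)=\frac{m_{\lambda\tau}\,g(\tau)}{f(o)\,g(\lambda)},
\]
and we put $X_i(n)=b_i(B_n)$ and $\beta_j=(\partial_jf)(o)/f(o)$.
\end{definition}

The definition makes sense. Taking $\lambda=\emptyset$ shows that $f$ is a nonzero nonnegative combination of $k$-Schur functions, so $f(o)>0$; evaluating the expansion of $fs^{(k)}_\lambda$ at $o$ shows that the probabilities sum to $1$. By (F2) and \eqref{eq:P}, the $h_1$-chain is the $k$-Plancherel process, and for it $\beta_j=\delta_{j1}$.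

\begin{proposition}\label{prop:mart}
Let $f$ be a multiplier and $1\le j\le k$. For the $f$-chain, $Y^{(j)}_n=D_j(B_n)-n\beta_j$ is a martingale with $Y^{(j)}_0=0$ whose increments take finitely many values, and
\begin{equation}\label{eq:system}
\sum_{i=1}^kX_i(n)\,D_j(R_i)=n\beta_j+Y^{(j)}_n-D_j(\overline{B_n}).
\end{equation}
\end{proposition}

\begin{proof}
Apply $\partial_j$ to $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$ and evaluate at $o$:
\[
(\partial_jf)(o)\,g(\lambda)+f(o)\,g(\lambda)D_j(\lambda)=\sum_\tau m_{\lambda\tau}\,g(\tau)D_j(\tau).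
\]
Dividing by $f(o)g(\lambda)$ gives $E[D_j(B_{n+1})\mid B_n=\lambda]=D_j(\lambda)+\beta_j$. Also $D_j(\emptyset)=0$. By Lemma~\ref{lem:inert}, a step goes from $R^b\cup\mu$ with $\mu\in\mathcal R_k$ to $R^b\cup\nu$ with $m_{\mu\nu}>0$, and by \eqref{eq:additive} the increment of $Y^{(j)}$ is $D_j(\nu)-D_j(\mu)-\beta_j$. There are finitely many such pairs $(\mu,\nu)$. Finally \eqref{eq:system} is \eqref{eq:additive} for $B_n=R^{X(n)}\cup\overline{B_n}$.
\end{proof}

The finiteness of $\mathcal R_k$ enters twice: it bounds the increments of $Y^{(j)}$, so that $Y^{(j)}_n$ is of smaller order than $n$, and it bounds the last term of \eqref{eq:system}. Dividing \eqref{eq:system} by $n$, we expect for the $k$-Plancherel process the equations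
\begin{equation}\label{eq:limit}
\sum_{i=1}^k\rho_i\cdot jD_j(R_i)=\delta_{j1}\qquad(1\le j\le k),
\end{equation}
where the factor $j$ is a convenient normalization. The equation with $j=1$ is \eqref{eq:boxes}. No $k$-Schur function other than $s_{R_1},\dots,s_{R_k}$ appears.

\begin{example}[$k=3$]\label{ex:k3}
The rectangles are $(1,1,1)$, $(2,2)$, $(3)$. From \eqref{eq:gen} and the Jacobi--Trudi formula,
\[
s_{R_1}=\frac{p_1^3}6-\frac{p_1p_2}2+\frac{p_3}3,\qquad
s_{R_2}=h_2^2-h_1h_3=\frac{p_1^4}{12}+\frac{p_2^2}4-\frac{p_1p_3}3,\qquad
s_{R_3}=\frac{p_1^3}6+\frac{p_1p_2}2+\frac{p_3}3 .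
\]
The values at $o$ are $\frac16,\frac1{12},\frac16$. For instance $3D_3(R_2)=3\cdot(-\frac13)\cdot12=-12$, and \eqref{eq:limit} reads
\[
3\rho_1+4\rho_2+3\rho_3=1,\qquad -6\rho_1+6\rho_3=0,\qquad 6\rho_1-12\rho_2+6\rho_3=0 .
\]
The second equation is the symmetry $\rho_1=\rho_3$, the third is the missing equation, and the unique solution is $\rho_1=\rho_2=\rho_3=\frac1{10}$.
\end{example}

In the example the coefficients of each equation with $j\ge2$ sum to zero, and the system is nonsingular. These are the two facts to prove for all $k$.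

\section{A Rodrigues formula for rectangles}\label{sec:rod}

In terms of characters of the symmetric group, the expansion $s_\lambda=\sum_\mu\chi^\lambda(\mu)p_\mu/z_\mu$ shows that $jD_j(R_q)=n(n-1)\cdots(n-j+1)\,\chi^{R_q}(j,1^{n-j})/\chi^{R_q}(1^n)$ with $n=w_q$: it is the normalized character of the rectangle at a $j$-cycle. We compute it directly from the determinant, as a function of the width $q$ with $N$ fixed.

Write $x^{\underline j}=x(x-1)\cdots(x-j+1)$ and $\Delta\phi(x)=\phi(x+1)-\phi(x)$. Recall that $\Delta^s\phi(x)=\sum_{t=0}^s(-1)^{s-t}\binom st\phi(x+t)$, and that $\Delta$ maps a polynomial of degree $d\ge1$ with leading coefficient $\gamma$ to one of degree $d-1$ with leading coefficient $d\gamma$. For $1\le j\le k$ define the polynomials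
\begin{equation}\label{eq:rod}
G_j(x)=x^{\underline j}\,(N+j-1-x)^{\underline j},\qquad
F_j(x)=\frac{(-1)^{j-1}}{j!}\,\Delta^{j-1}G_j(x)=\frac1{j!}\sum_{t=0}^{j-1}(-1)^t\binom{j-1}tG_j(x+t).
\end{equation}

\begin{proposition}\label{prop:rod}
For $1\le j\le k$ and $1\le q\le k$ we have $jD_j(R_q)=F_j(q)$.
\end{proposition}

\begin{proof}
Let $r=N-q$ be the number of rows. For $\alpha\in\mathbb Z^r$ put $s_\alpha=\det(h_{\alpha_u-u+v})_{u,v=1}^r$, so $s_{R_q}=s_\alpha$ for $\alpha=(q,\dots,q)$. This determinant involves only $h_m$ with $m\le q+r-1=k$, and these are polynomials in $p_1,\dots,p_k$.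

\emph{The derivative.} Differentiating \eqref{eq:gen} with respect to $p_j$ gives $j\partial_jh_m=h_{m-j}$. Since $j\partial_j$ is a derivation, it acts on the determinant one row at a time, and in row $u$ it lowers all indices by $j$. With $\varepsilon_u$ the $u$-th unit vector,
\[
j\partial_js_{R_q}=\sum_{u=1}^rs_{(q^r)-j\varepsilon_u}.
\]

\emph{The value at $o$.} At $o$ the right side of \eqref{eq:gen} is $e^z$, so $h_m(o)=1/m!$, with $1/m!=0$ for $m<0$. Put $\ell_u=\alpha_u+r-u$, so the $(u,v)$ entry of $s_\alpha(o)$ is $1/(\ell_u-(r-v))!$. If all $\ell_u\ge0$, this entry equals $\ell_u^{\underline{r-v}}/\ell_u!$, both sides being $0$ when $\ell_u<r-v$. Column operations turn $\det(\ell_u^{\underline{r-v}})$ into the Vandermonde determinant $\det(\ell_u^{r-v})$, so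
\[
s_\alpha(o)=\prod_u\frac1{\ell_u!}\prod_{u<v}(\ell_u-\ell_v).
\]
If some $\ell_u<0$, row $u$ vanishes at $o$, and the formula holds with both sides $0$. Passing from $(q^r)$ to $(q^r)-j\varepsilon_u$ replaces $\ell_u$ by $\ell_u-j$, and $\ell_u!/(\ell_u-j)!=\ell_u^{\underline j}$ also when $\ell_u<j$. Hence
\[
jD_j(R_q)=\sum_{u=1}^r\ell_u^{\underline j}\prod_{v\ne u}\frac{\ell_u-j-\ell_v}{\ell_u-\ell_v},\qquad\{\ell_1,\dots,\ell_r\}=\{q,q+1,\dots,q+r-1\}.
\]

\emph{The terms.} Here the rectangular shape is used: the $\ell_u$ are consecutive integers, so the products are ratios of factorials. Consider the term with $\ell_u=q+t$, $0\le t\le r-1$. Its product is $\prod_{t'\neq t}(t-j-t')/(t-t')$ over $0\le t'\le r-1$. If $t\ge j$, the factor with $t'=t-j$ vanishes. Let $t<j$. The product of $t-j-t'$ over all $t'$ is $(-1)^r(j-t)(j-t+1)\cdots(j-t+r-1)$, and the omitted factor $t'=t$ is $-j$. The denominator is $t!\,(-1)^{r-1-t}(r-1-t)!$. So the product equals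
\[
(-1)^t\frac{(r+j-1-t)!}{j\,(j-1-t)!\;t!\;(r-1-t)!}=\frac{(-1)^t}{j!}\binom{j-1}t(r+j-1-t)^{\underline j}.
\]
Since $r+j-1-t=N+j-1-(q+t)$, the whole term is $\frac{(-1)^t}{j!}\binom{j-1}tG_j(q+t)$. These terms occur for $0\le t\le\min(r,j)-1$. For $r\le t\le j-1$ the same expression is $0$, because $0\le r+j-1-t<j$. So the sum may be extended to $0\le t\le j-1$, and it is $F_j(q)$.
\end{proof}

For $j=1$ we get $F_1(x)=x(N-x)$, and for $j=2$,
\[
F_2(x)=\tfrac12\,x(N-x)\big[(x-1)(N+1-x)-(x+1)(N-1-x)\big]=x(N-x)(2x-N).
\]
For $N=4$, $j=3$ the only nonzero value of $G_3$ on $\{0,\dots,6\}$ is $G_3(3)=36$, so $F_3(1),F_3(2),F_3(3)$ are $6,-12,6$. These agree with Example~\ref{ex:k3}.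

\section{Orthogonality}\label{sec:orth}

Formula \eqref{eq:rod} is of Rodrigues type: $F_j$ is a repeated difference of a function that vanishes at many consecutive points at both ends of the range,
\begin{equation}\label{eq:zeros}
G_j(x)=0\qquad\text{for }x\in\{0,\dots,j-1\}\cup\{N,\dots,N+j-1\}.
\end{equation}
Summation by parts then produces no boundary terms. First we factor out the weight. The value $F_j(0)$ involves only $G_j(0),\dots,G_j(j-1)$ and $F_j(N)$ only $G_j(N),\dots,G_j(N+j-1)$, so both are zero by \eqref{eq:zeros}, and
\[
F_j(x)=x(N-x)\,Q_{j-1}(x)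
\]
for a polynomial $Q_{j-1}$. The polynomial $G_j$ has degree $2j$ and leading coefficient $(-1)^j$, so $F_j$ has degree $j+1$ and leading coefficient $-\frac1{j!}\cdot\frac{(2j)!}{(j+1)!}$. Thus $Q_{j-1}$ has degree exactly $j-1$, and its leading coefficient is the Catalan number $\mathrm{Cat}_j=\frac{(2j)!}{j!\,(j+1)!}$. For example $Q_0=1$ and $Q_1(x)=2x-N$.

\begin{proposition}\label{prop:orth}
For $1\le j,l\le k$,
\[
\sum_{i=1}^kw_i\,Q_{j-1}(i)\,Q_{l-1}(i)=\eta_j\,\delta_{jl},\qquad\eta_j=\frac{(2j)!}{j(j+1)}\binom{k+1+j}{2j+1}>0 .
\]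
In particular $\eta_1=C$, and $\sum_{i=1}^kF_j(i)=C\delta_{j1}$.
\end{proposition}

\begin{proof}
Let $\widehat G:\mathbb Z\to\mathbb Q$ equal $G_j$ on $\{0,\dots,N+j-1\}$ and $0$ elsewhere; by \eqref{eq:zeros} it is supported on $\{j,\dots,N-1\}$. The value $\Delta^{j-1}\widehat G(x)$ involves $\widehat G(x),\dots,\widehat G(x+j-1)$. So it equals $\Delta^{j-1}G_j(x)$ for $0\le x\le N$, and it is $0$ for $x\le0$ and for $x\ge N$. For a finitely supported function $\psi$ and any $\phi$ on $\mathbb Z$, shifting the index gives $\sum_x\Delta\psi(x)\,\phi(x)=-\sum_x\psi(x)\nabla\phi(x)$ with $\nabla\phi(x)=\phi(x)-\phi(x-1)$. Applying this $j-1$ times, for every polynomial $\phi$,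
\begin{equation}\label{eq:parts}
\sum_{i=1}^kF_j(i)\,\phi(i)=\frac{(-1)^{j-1}}{j!}\sum_{x\in\mathbb Z}\Delta^{j-1}\widehat G(x)\,\phi(x)=\frac1{j!}\sum_{x=0}^{N+j-1}G_j(x)\,\nabla^{j-1}\phi(x).
\end{equation}
By symmetry let $l\le j$, and take $\phi=Q_{l-1}$; the left side of \eqref{eq:parts} is the sum in the proposition. If $l<j$, then $\nabla^{j-1}\phi=0$. If $l=j$, then $\nabla^{j-1}\phi=(j-1)!\,\mathrm{Cat}_j$, and
\[
\sum_{x=0}^{N+j-1}G_j(x)=(j!)^2\sum_{x=0}^{N+j-1}\binom xj\binom{N+j-1-x}j=(j!)^2\binom{N+j}{2j+1},
\]
by counting $(2j+1)$-element subsets of $\{0,\dots,N+j-1\}$ according to their middle element $x$. The product $\frac1{j!}(j-1)!\,\mathrm{Cat}_j\,(j!)^2$ equals $\frac{(2j)!}{j(j+1)}$. The binomial coefficient is positive because $j\le k$ gives $N+j\ge2j+1$. The last statement is the case $l=1$, as $Q_0=1$.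
\end{proof}

The identity $\sum_iF_j(i)=0$ for $j\geq2$, which makes the rates equal, is thus a telescoping sum: $F_j$ is the difference of $\frac{(-1)^{j-1}}{j!}\Delta^{j-2}G_j$, which vanishes at both ends.

\begin{corollary}\label{cor:solve}
For any real numbers $y_1,\dots,y_k$, the system $\sum_{i=1}^kx_iF_j(i)=y_j$ $(1\le j\le k)$ has the unique solution
\[
x_i=\sum_{j=1}^k\frac{Q_{j-1}(i)}{\eta_j}\,y_j .
\]
The functions $Q_0,\dots,Q_{k-1}$ on $[k]$ are linearly independent.
\end{corollary}

\begin{proof}
Let $U=(F_l(i))_{l,i}$ and $V=(Q_{j-1}(i)/\eta_j)_{i,j}$. Since $F_l(i)=w_iQ_{l-1}(i)$, Proposition~\ref{prop:orth} says $UV=I$. Both matrices are square, so $V=U^{-1}$, and the columns of $V$ are independent.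
\end{proof}

\section{Rates and error terms}\label{sec:rates}

Let $f$ be a multiplier. Multiply \eqref{eq:system} by $j$ and use Proposition~\ref{prop:rod}: for each $n$, the vector $X(n)$ solves the system of Corollary~\ref{cor:solve} with $y_j=j\big(n\beta_j+Y^{(j)}_n-D_j(\overline{B_n})\big)$. Therefore
\begin{equation}\label{eq:inverted}
X_i(n)=n\sum_{j=1}^k\frac{Q_{j-1}(i)}{\eta_j}\,j\beta_j+Z_i(n)-\sum_{j=1}^k\frac{jQ_{j-1}(i)}{\eta_j}D_j(\overline{B_n}),\qquad Z_i(n)=\sum_{j=1}^k\frac{jQ_{j-1}(i)}{\eta_j}Y^{(j)}_n .
\end{equation}
By Proposition~\ref{prop:mart}, each $Z_i$ is a martingale with $Z_i(0)=0$ and increments bounded by a constant $\gamma>0$ depending only on $k$ and $f$. The last sum in \eqref{eq:inverted} is a function on the finite set $\mathcal R_k$. The Azuma--Hoeffding inequality states that such a martingale satisfies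
\begin{equation}\label{eq:azuma}
P(|Z_i(n)|\ge x)\le2e^{-x^2/(2\gamma^2n)}\qquad(x\ge0,\ n\ge1).
\end{equation}
For $x=2\gamma\sqrt{n\log n}$ the bound is $2n^{-2}$, which is summable. By the Borel--Cantelli lemma, almost surely $|Z_i(n)|<2\gamma\sqrt{n\log n}$ for all large $n$.

\begin{theorem}\label{thm:error}
For the $k$-Plancherel process and every $i\in[k]$,
\[
X_i(n)-\frac nC=\sum_{j=1}^k\frac{jQ_{j-1}(i)}{\eta_j}\Big(Y^{(j)}_n-D_j(\overline{B_n})\Big),
\]
a martingale with bounded increments plus a bounded function of $\overline{B_n}$. Hence $EX_i(n)=n/C+O(1)$. There are constants $A,c>0$ depending only on $k$ such that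
\[
P\big(|X_i(n)-n/C|\ge x+A\big)\le2e^{-cx^2/n}\qquad(x\ge0,\ n\ge1).
\]
Almost surely $X_i(n)=n/C+O(\sqrt{n\log n})$.
\end{theorem}

\begin{proof}
Take $f=h_1$, so $\beta_j=\delta_{j1}$. The first sum in \eqref{eq:inverted} is $Q_0(i)/\eta_1=1/C$, which gives the identity. Let $A>0$ bound the absolute value of the last sum in \eqref{eq:inverted} for all $i$, so $|X_i(n)-n/C-Z_i(n)|\le A$. The three remaining claims follow from $EZ_i(n)=0$, from \eqref{eq:azuma} with $c=1/(2\gamma^2)$, and from the almost sure bound on $Z_i(n)$.
\end{proof}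

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Divide the last statement of Theorem~\ref{thm:error} by $n$, and recall $C=\binom{k+2}3$.
\end{proof}

The rates are equal because the drift vector $(\beta_j)$ of $h_1$ has no component with $j\geq2$. For a general multiplier these components give the expansion of the rates in the orthogonal polynomials.

\begin{theorem}\label{thm:general}
Let $f$ be a multiplier. For the $f$-chain of Definition~\ref{def:mult}, almost surely
\[
\frac{X_i(n)}n\longrightarrow\rho^f_i=\sum_{j=1}^k\frac{Q_{j-1}(i)}{\eta_j}\cdot\frac{(j\,\partial_jf)(o)}{f(o)}\qquad(i\in[k]).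
\]
The rates $\rho^f_i$ are independent of $i$ if and only if $(\partial_jf)(o)=0$ for $2\le j\le k$. For $1\le r\le k$ the function $h_r$ is a multiplier (growth by weak horizontal strips of size $r$), and
\[
\rho^{h_r}_i=\sum_{j=1}^rr^{\underline j}\,\frac{Q_{j-1}(i)}{\eta_j},
\]
which is constant in $i$ if and only if $r=1$ or $k=1$.
\end{theorem}

\begin{proof}
Divide \eqref{eq:inverted} by $n$; the last two terms tend to $0$ almost surely. The constant functions on $[k]$ are the multiples of $Q_0=1$, so by the linear independence in Corollary~\ref{cor:solve} the limit is constant in $i$ exactly when $\beta_j=0$ for $2\le j\le k$. The function $h_r$ is a multiplier by the weak Pieri rule in (F2). From $j\partial_jh_r=h_{r-j}$ and $h_m(o)=1/m!$ we get $j\beta_j=r!/(r-j)!=r^{\underline j}$ for $j\le r$ and $\beta_j=0$ for $j>r$. If $r=1$ (which is forced when $k=1$), then $\beta_j=0$ for $j\geq2$. If $2\le r\le k$, then $\beta_2\ne0$.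
\end{proof}

As a check, let $k=2$ and $f=h_2=s_{R_2}$, so that every step adds a copy of $R_2$. Here $\eta_1=\eta_2=4$ and $Q_1(i)=2i-3$, and the formula gives $\rho_i^{h_2}=\frac24+\frac{2(2i-3)}4$, that is, $(\rho_1^{h_2},\rho_2^{h_2})=(0,1)$.

\section{An extremal property and a converse}\label{sec:extremal}

Theorem~\ref{thm:general} varied the multiplier and kept the point $o$. We now keep $h_1$ and vary the point. Call $a\in\mathbb R^k$ \emph{positive} if $g_a(\lambda):=s^{(k)}_\lambda(a)>0$ for all $k$-bounded $\lambda$. By \eqref{eq:factor} it suffices to ask this for $\lambda\in\mathcal R_k\cup\{R_1,\dots,R_k\}$, so the positive points form an open set containing $o$. For positive $a$ we have $a_1=g_a((1))>0$, and evaluating (F2) at $a$ shows that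
\[
P_a(\lambda\to\tau)=\frac{g_a(\tau)}{a_1\,g_a(\lambda)}\qquad(\tau\text{ a weak cover of }\lambda)
\]
defines a Markov chain $(B_n)$ started at $\emptyset$, with $|B_n|=n$; again $X_i(n)=b_i(B_n)$. Positivity makes every weak cover a step of positive probability. By Lemma~\ref{lem:inert} the step from $R^b\cup\mu$ to $R^b\cup\nu$ has probability $g_a(\nu)/(a_1g_a(\mu))$, independent of $b$. The chain $P_o$ is the $k$-Plancherel process.

\begin{theorem}\label{thm:extremal}
Let $a\in\mathbb R^k$ be positive.
\begin{enumerate}
\item[(a)] We have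
\[
\prod_{i=1}^ks_{R_i}(a)\le a_1^{\binom{k+2}3}\prod_{i=1}^k\ \prod_{y\in R_i}\frac1{\mathrm{hook}(y)},
\]
where $\mathrm{hook}(y)$ is the hook length of the cell $y$, with equality if and only if $a=(a_1,0,\dots,0)$.
\item[(b)] Under $P_a$, $X_i(n)/n\to1/\binom{k+2}3$ in probability for all $i$ if and only if $a=(a_1,0,\dots,0)$, that is, if and only if $P_a$ is the $k$-Plancherel process.
\end{enumerate}
\end{theorem}

For $k=2$ and $a=(1,\theta)$, Example~\ref{ex:k2} gives $s_{R_1}(a)=\frac{1-\theta}2$ and $s_{R_2}(a)=\frac{1+\theta}2$. The point is positive iff $|\theta|<1$; part (a) reads $\frac{1-\theta^2}4\le\frac14$; and under $P_a$ the coin is biased, with rates $\frac{1-\theta}4$ and $\frac{1+\theta}4$. For general $k$, part (a) says that $o$ maximizes $\sum_i\log s_{R_i}(a)-C\log a_1$ over positive points. The vanishing of the gradient at $o$ is the identity $\sum_iD_j(R_i)=C\delta_{j1}$, which is the last statement of Proposition~\ref{prop:orth}.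

The computation of Section~\ref{sec:rod} relied on $h_m(o)=1/m!$ and is not available at $a$, so we compare $P_a$ with $P_o$ instead. The tool is the log-likelihood ratio: like $D_j$ it is linear in the counts $X_i(n)$ up to a bounded term, and its drift has a sign. Recall that for probability vectors $\pi,\pi'$ with positive entries on the same finite set, the relative entropy $H(\pi\|\pi')=-\sum_x\pi(x)\log\frac{\pi'(x)}{\pi(x)}$ is nonnegative and vanishes only if $\pi=\pi'$; this is Jensen's inequality for the strictly concave function $\log$.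

\begin{proof}
\emph{Normalization.} For $\zeta>0$, replacing $a_j$ by $\zeta^ja_j$ multiplies $g_a(\lambda)$ by $\zeta^{|\lambda|}$. This preserves positivity and the condition $a=(a_1,0,\dots,0)$, does not change $P_a$, and multiplies both sides of (a) by $\zeta^C$. So we assume $a_1=1$. The coefficient of $x_1\cdots x_n$ in a Schur function $s_\lambda$, $n=|\lambda|$, is the number $f^\lambda$ of standard Young tableaux, so $s_{R_i}(o)=f^{R_i}/w_i!=\prod_{y\in R_i}\mathrm{hook}(y)^{-1}$ by the hook length formula. Put
\[
\delta_i=\log\frac{s_{R_i}(a)}{s_{R_i}(o)},\qquad\psi(\mu)=\log\frac{g_a(\mu)}{g_o(\mu)},\qquad L_n=\psi(B_n).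
\]
Part (a) claims that $\sum_i\delta_i\le0$ with equality iff $a=o$. By \eqref{eq:factor},
\begin{equation}\label{eq:L}
L_n=\sum_{i=1}^kX_i(n)\delta_i+\psi(\overline{B_n}),
\end{equation}
where the last term is bounded. Also $L_0=0$, and since $a_1=1$, a step from $\lambda$ to $\tau$ changes $L$ by $\log\big(P_a(\lambda\to\tau)/P_o(\lambda\to\tau)\big)$.

\emph{The inequality in (a).} Work under $P_o$, with expectation $E_o$. Then
\[
E_o[L_{n+1}-L_n\mid B_n=\lambda]=\sum_\tau P_o(\lambda\to\tau)\log\frac{P_a(\lambda\to\tau)}{P_o(\lambda\to\tau)}=-H(\overline\lambda),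
\]
where $H(\mu)\ge0$ is the relative entropy of the step law from $\mu$ under $P_o$ with respect to that under $P_a$; both step laws from $\lambda$ are identified with those from $\overline\lambda$ by Lemma~\ref{lem:inert}. Summing, $E_oL_n=-\sum_{m<n}E_oH(\overline{B_m})$. By \eqref{eq:L} and $E_oX_i(n)=n/C+O(1)$ from Theorem~\ref{thm:error},
\begin{equation}\label{eq:entropy}
\frac1C\sum_{i=1}^k\delta_i=-\lim_{n\to\infty}\frac1n\sum_{m<n}E_oH(\overline{B_m})\le0 .
\end{equation}

\emph{Equality in (a).} If $a=o$, all $\delta_i$ vanish. Conversely suppose $\sum_i\delta_i=0$. The difficulty is that \eqref{eq:entropy} sees only the states that the reduced chain visits with positive frequency. We first obtain $H=0$ on a recurrent class and then use (F5) to transfer the information to all partitions.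

Among the states of $\mathcal R_k$ that the chain $(\overline{B_n})$ can reach from $\emptyset$, choose $\mu_0$ whose set $\mathcal C$ of reachable states (including $\mu_0$) is minimal under inclusion. Then $\mathcal C$ is closed under steps, and by minimality each state of $\mathcal C$ is reachable from each other one. Let $\mu\in\mathcal C$. Since $\mathcal C$ is finite, there are $T\ge1$ and $\epsilon>0$ such that from any state of $\mathcal C$ the chain visits $\mu$ at one of the times $0,\dots,T-1$ with probability at least $\epsilon$. Choose $m_0$ with $\pi=P_o(\overline{B_{m_0}}\in\mathcal C)>0$. For every $t\ge m_0$ we have $P_o(\overline{B_t}\in\mathcal C)\ge\pi$, hence $\sum_{m=t}^{t+T-1}P_o(\overline{B_m}=\mu)\ge\pi\epsilon$. So the limit in \eqref{eq:entropy} is at least $\pi\epsilon H(\mu)/T$, and since it is $0$, we get $H(\mu)=0$.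

Therefore $P_a$ and $P_o$ have the same step law from every $\lambda$ with $\overline\lambda\in\mathcal C$, that is, $g_a(\tau)/g_a(\lambda)=g_o(\tau)/g_o(\lambda)$ for each weak cover $\tau$ of such a $\lambda$. Each weak cover is a step of positive probability and $\mathcal C$ is closed, so $\overline\tau\in\mathcal C$ as well. Multiplying along chains,
\begin{equation}\label{eq:ratio}
\frac{g_a(\kappa)}{g_a(\mu_0)}=\frac{g_o(\kappa)}{g_o(\mu_0)}\qquad\text{for every $\kappa$ reached from $\mu_0$ by a chain of weak covers.}
\end{equation}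

Let $\nu$ be any $k$-bounded partition and $n=|\nu|$. By (F5), $s^{(k)}_\nu s^{(k)}_{\mu_0}=\sum_\kappa c_\kappa s^{(k)}_\kappa$ with $c_\kappa\ge0$. We claim that every $\kappa$ with $c_\kappa>0$ is reached from $\mu_0$. Iterating (F2), $h_1^n=\sum_{\nu'}u(\nu')s^{(k)}_{\nu'}$, where $u(\nu')$ counts chains of weak covers from $\emptyset$ to $\nu'$, and $u(\nu)\ge1$ by Lemma~\ref{lem:reach}. Multiply by $s^{(k)}_{\mu_0}$. By (F5) no cancellation occurs, so the coefficient of $s^{(k)}_\kappa$ in $h_1^ns^{(k)}_{\mu_0}$ is at least $u(\nu)c_\kappa>0$. By (F2) this coefficient is the number of chains of weak covers from $\mu_0$ to $\kappa$, which proves the claim. Evaluating the product at $a$ and at $o$ and using \eqref{eq:ratio},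
\[
g_a(\nu)g_a(\mu_0)=\sum_\kappa c_\kappa g_a(\kappa)=\frac{g_a(\mu_0)}{g_o(\mu_0)}\sum_\kappa c_\kappa g_o(\kappa)=g_a(\mu_0)\,g_o(\nu).
\]
So $g_a(\nu)=g_o(\nu)$ for all $\nu$. The $k$-Schur functions span $\Lambda_{(k)}$, so $p_j(a)=p_j(o)$ for all $j$, that is, $a=o$.

\emph{Part (b).} If $a=o$, then $P_a$ is the $k$-Plancherel process; and if $P_a$ is the $k$-Plancherel process, the rates are $1/C$ by Theorem~\ref{thm:main}. It remains to show that rates $1/C$ force $a=o$. Exchange the roles of the two chains and work under $P_a$:
\[
E_a[L_{n+1}-L_n\mid B_n=\lambda]=-\sum_\tau P_a(\lambda\to\tau)\log\frac{P_o(\lambda\to\tau)}{P_a(\lambda\to\tau)}\ge0,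
\]
since the middle term is the relative entropy of the step law under $P_a$ with respect to that under $P_o$. Hence $E_aL_n\ge0$. Since $w_iX_i(n)\le|B_n|=n$, we have $0\le X_i(n)/n\le1$, so convergence in probability to $1/C$ implies $E_aX_i(n)/n\to1/C$. Dividing the expectation of \eqref{eq:L} by $n$ gives $\frac1C\sum_i\delta_i\ge0$. Together with \eqref{eq:entropy} this gives $\sum_i\delta_i=0$, and the equality case of (a) gives $a=o$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lam}
Lam, \emph{Schubert polynomials for the affine Grassmannian}, J. AMS 21 (2008).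

\bibitem{LLMS}
Lam, Lapointe, Morse and Shimozono, \emph{Affine insertion and Pieri rules for the affine Grassmannian}, Mem. AMS 208 (2010).

\bibitem{LM}
Lapointe and Morse, \emph{A $k$-tableau characterization of $k$-Schur functions}, Adv. Math. 213 (2007).

\bibitem{LO}
Svante Linusson and Alperen \"Ozdemir, \emph{The $k$-Plancherel measure and a Finite Markov Chain}, arXiv:2512.24346 (2025).

\end{thebibliography}
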